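\title{Local partial coloring and the discrepancy of arithmetic progressions in grids}

\begin{abstract}
We determine, up to a factor depending only on $d$, the discrepancy of the family of arithmetic progressions contained in a box $[N_1]\times\dots\times[N_d]$: it is of order $\sqrt L$, where $L=\max_{I\subseteq[d]}(\prod_{i\in I}N_i)^{1/(|I|+1)}$. This proves a conjecture posed by Fox, Xu and Zhou. The linear and the hereditary discrepancy have the same order. The upper bound extends to the lattice points of any convex body, and it is sharp for bodies symmetric about a lattice point. The main tool is a random partial coloring, built from the proximal map of a barrier function, in which every single point has a good chance of being colored and all weighted averages concentrate.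
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega$ be a finite set. A \emph{coloring} of $\Omega$ is a map $\chi:\Omega\to\{1,-1\}$. For $x\in\mathbb R^\Omega$ and $S\subseteq\Omega$ we write $x(S)=\sum_{i\in S}x_i$. The \emph{discrepancy} of a family $\mathcal A$ of subsets of $\Omega$ is
\[
\operatorname{disc}(\mathcal A)=\min_{\chi}\max_{S\in\mathcal A}|\chi(S)|,
\]
the minimum being over all colorings. It measures how evenly one partition of $\Omega$ into two classes can split all members of $\mathcal A$ at once. An \emph{arithmetic progression} in $\mathbb Z^d$ is a set $\{z,z+b,\dots,z+(k-1)b\}$ with $z,b\in\mathbb Z^d$ and $k\ge1$. Write $[n]=\{1,\dots,n\}$. For $\mathbf N=(N_1,\dots,N_d)$ with positive integer entries, let $\mathcal A_{\mathbf N}$ be the family of all arithmetic progressions contained in the box $[N_1]\times\dots\times[N_d]$, and put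
\begin{equation}\label{eq:L}
L=L(\mathbf N)=\max_{I\subseteq[d]}\Big(\prod_{i\in I}N_i\Big)^{1/(|I|+1)}\ge1 .
\end{equation}
The notation $f=\Theta_d(g)$ means $c_d\,g\le f\le C_d\,g$ with positive constants depending only on $d$.

For $d=1$ we have $L=\sqrt N$, and it is known that the discrepancy is $\Theta(N^{1/4})=\Theta(\sqrt L)$; the lower bound is due to Roth and the upper bound to Matou\v{s}ek and Spencer. The conjecture posed by Fox, Xu and Zhou \cite{FXZ} is that $\operatorname{disc}(\mathcal A_{\mathbf N})=\Theta_d(\sqrt L)$ for every $d$ and every $\mathbf N$. We prove it.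

\begin{theorem}\label{thm:box}
For every $d\ge1$ there is a constant $C_d$ such that for all $\mathbf N=(N_1,\dots,N_d)$,
\[
\frac{1}{12\cdot 6^{d/2}}\sqrt L\ \le\ \operatorname{disc}(\mathcal A_{\mathbf N})\ \le\ C_d\sqrt L .
\]
\end{theorem}

For a cube with side $N$ the maximum in \eqref{eq:L} is attained at $I=[d]$, and the discrepancy has order $N^{d/(2d+2)}$. For $d=2$ and $N_1\ge N_2$ we have $L=\max(N_1^{1/2},(N_1N_2)^{1/3})$: a rectangle with $N_2\le\sqrt{N_1}$ has, up to a constant factor, the same discrepancy as one of its rows. A maximum over $I$ has to appear, because a coloring of the box restricts to a coloring of each face $\prod_{i\in I}[N_i]$, so the discrepancy of a box is at least that of its faces.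

The number $L$ has a direct meaning. An $\ell$-term progression with difference $b$ fits into the box exactly when $(\ell-1)|b_j|\le N_j-1$ for all $j$, and $D_0(\ell)=\prod_j\max(1,N_j/\ell)$ is a continuous stand-in for the number of such $b$. We show in Section~\ref{sec:L} that $L$ is the length at which $D_0(\ell)=\ell$. Both bounds turn on this. A Fourier argument forces imbalance about $\sqrt\ell$ on some progression of length at most $\ell$ as soon as about $\ell$ differences are available, which is the case up to $\ell\approx L$. In the other direction, a random coloring has mean square imbalance $s$ on an $s$-term progression, which is the right size for $s\le L$; longer progressions need better than random behavior, but they have few differences.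

The upper bound holds in a stronger form. The \emph{linear discrepancy} of $\mathcal A$ is $\max_{x\in[-1,1]^\Omega}\min_\chi\max_{S\in\mathcal A}|\chi(S)-x(S)|$; it measures how well a fractional coloring can be rounded. The \emph{hereditary discrepancy} is $\max_{X\subseteq\Omega}\operatorname{disc}(\mathcal A|_X)$, where $\mathcal A|_X=\{S\cap X:S\in\mathcal A\}$ is a family on the ground set $X$. Both are at least $\operatorname{disc}(\mathcal A)$: take $x=0$, respectively $X=\Omega$.

\begin{theorem}\label{thm:lin}
Let $\Omega=[N_1]\times\dots\times[N_d]$. For every $x^0\in[-1,1]^\Omega$ there is $\chi\in\{\pm1\}^\Omega$, equal to $x^0$ wherever $x^0=\pm1$, with $|\chi(P)-x^0(P)|\le C_d\sqrt L$ for all arithmetic progressions $P\subseteq\Omega$. Hence the linear and the hereditary discrepancy of $\mathcal A_{\mathbf N}$ are also $\Theta_d(\sqrt L)$.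
\end{theorem}

The proof uses only convexity of the box and the count of differences, so it applies to convex bodies. If an $(\ell+1)$-term progression with difference $b$ lies in $K$, then $\ell b\in K-K$; this suggests the replacement for $D_0$.

\begin{theorem}\label{thm:convex}
Let $K\subset\mathbb R^d$ be compact and convex with $\Omega=K\cap\mathbb Z^d\ne\emptyset$. Put $M=K-K$, $D(\ell)=|\{b\in\mathbb Z^d:\ell b\in M\}|$ for real $\ell>0$, and $L=\max\{\ell\ge1:D(\ell)\ge\ell\}$. Then the linear, hereditary and ordinary discrepancy of the family of arithmetic progressions contained in $\Omega$ are at most $C_d\sqrt L$. If $|(K+\frac13M)\cap\mathbb Z^d|\le\gamma|\Omega|$, they are at least $c_{d,\gamma}\sqrt L$. If $K$ is symmetric about a lattice point, one may take $\gamma=5^d$, so the discrepancy is $\Theta_d(\sqrt L)$.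
\end{theorem}

\subsection*{The difficulty in the upper bound}
We reach a coloring by partial coloring: we move a fractional coloring toward a vertex of the cube $[-1,1]^\Omega$ in steps, each of which removes a constant fraction of the remaining freedom and changes the sum over any progression by $O(\sqrt L)$. About $\log|\Omega|$ steps are needed, so the total cost is $O(\sqrt L)$ only if the cost of a step decays. It is not enough for this that the uncolored set shrinks. Take the rectangle $[N]\times[\lfloor\sqrt N\rfloor]$, for which $L=\sqrt N$. If the uncolored set $X$ contains a full row, then $\operatorname{disc}(\mathcal A_{\mathbf N}|_X)\ge cN^{1/4}=c\sqrt L$ by the one-dimensional lower bound, although a row is only a $1/\lfloor\sqrt N\rfloor$ fraction of the rectangle. So the remaining freedom must be made to decay \emph{locally}: along the progressions through every point. Section~\ref{sec:local} constructs a random step suited to this, and Section~\ref{sec:iter} iterates it while tracking polynomially many local averages.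

Throughout, $|\cdot|$ is the Euclidean norm of a real vector and the cardinality of a finite set, $\|t\|$ is the distance from $t\in\mathbb R$ to the nearest integer, and $\log$ is the natural logarithm.

\section{The critical length of a box}\label{sec:L}

\begin{lemma}\label{lem:L}
Let $N_1\ge\dots\ge N_d$, $n=\prod_jN_j$, and $D_0(\ell)=\prod_j\max(1,N_j/\ell)$. Then $L\in[1,N_1]$ and $D_0(L)=L$. The set $I_0=\{i:N_i\ge L\}$ is nonempty and $\prod_{i\in I_0}N_i=L^{|I_0|+1}$. Moreover:
\begin{itemize}
\item[(a)] $n\le L^{d+1}$;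
\item[(b)] $D_0(s)\le L(L/s)^d$ for $1\le s\le L$;
\item[(c)] $D_0(s)\le L^2/s$ for $L\le s\le N_1$.
\end{itemize}
\end{lemma}

\begin{proof}
The function $\ell-D_0(\ell)$ is continuous and strictly increasing, equals $1-n\le0$ at $\ell=1$ and $N_1-1\ge0$ at $\ell=N_1$. Let $L_*\in[1,N_1]$ be its zero. For every $I$ we have $L_*=D_0(L_*)\ge\prod_{i\in I}(N_i/L_*)$, that is, $\prod_{i\in I}N_i\le L_*^{|I|+1}$, with equality for $I=\{i:N_i\ge L_*\}$, a set that contains $1$. Hence $L_*=L$.

For (a), the sides outside $I_0$ are shorter than $L$, so $n\le L^{|I_0|+1}L^{d-|I_0|}$. For (b), each factor satisfies $\max(1,N_j/s)\le(L/s)\max(1,N_j/L)$. For (c), passing from $L$ to $s\le N_1$ multiplies the first factor of $D_0$ by exactly $L/s$ and does not increase the others.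
\end{proof}

\section{The lower bound}\label{sec:lower}

The argument averages the squared imbalance over all translates of an $\ell$-term progression and over a set $B$ of differences. On the Fourier side a difference $b$ detects the frequency $\theta$ when $b\cdot\theta$ is close to an integer, and the pigeonhole principle shows that every frequency is detected by some $b$. We isolate the computation, since it is used for boxes and for convex bodies.

\begin{lemma}\label{lem:fourier}
Let $K\subseteq\mathbb R^k$ be convex with $\Omega=K\cap\mathbb Z^k$ finite and nonempty. Let $\ell\ge1$ be an integer, $W>0$, and $B\subset\mathbb Z^k\setminus\{0\}$ finite. Suppose that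
\begin{itemize}
\item[(i)] for every $\theta\in\mathbb R^k$ there is $b\in B$ with $(\ell-1)\|b\cdot\theta\|\le\frac16$;
\item[(ii)] for every $b\in B$ the set $\{z+jb:0\le j<\ell\}$ meets $\Omega$ for at most $W|\Omega|$ points $z\in\mathbb Z^k$.
\end{itemize}
Then every coloring $f$ of $\Omega$ has $|f(P)|\ge\ell/(2\sqrt{W|B|})$ for some progression $P\subseteq\Omega$.
\end{lemma}

\begin{proof}
Extend $f$ by $0$ to $\mathbb Z^k$ and put $F_b(z)=\sum_{j<\ell}f(z+jb)$. With $\hat f(\theta)=\sum_zf(z)e^{-2\pi iz\cdot\theta}$ we have $\hat F_b(\theta)=\hat f(\theta)\sum_{j<\ell}e^{2\pi ijb\cdot\theta}$. If $b$ is as in (i), each term $e^{2\pi ijb\cdot\theta}$ has argument at most $\pi/3$ in absolute value, hence real part at least $\frac12$, and the sum has modulus at least $\ell/2$. By Parseval's identity, used for each $F_b$ and for $f$,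
\[
\sum_{b\in B}\sum_z F_b(z)^2=\int_{[0,1]^k}|\hat f(\theta)|^2\sum_{b\in B}\Big|\sum_{j<\ell}e^{2\pi ijb\cdot\theta}\Big|^2d\theta\ \ge\ \frac{\ell^2}4|\Omega| .
\]
By (ii) the left side has at most $W|\Omega||B|$ nonzero terms, so $F_b(z)^2\ge\ell^2/(4W|B|)$ for some $b,z$. The points $z+jb$ are distinct because $b\ne0$, and by convexity those in $K$ correspond to consecutive values of $j$. Thus $P=\{z+jb:0\le j<\ell\}\cap\Omega$ is a progression with $f(P)=F_b(z)$.
\end{proof}

We shall use the pigeonhole principle on the circle: among $m\ge2$ points of $\mathbb R/\mathbb Z$ some two are at distance at most $1/m$, since the $m$ gaps between cyclically consecutive points add up to $1$.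

\begin{proposition}\label{prop:lower}
$\operatorname{disc}(\mathcal A_{\mathbf N})\ge\sqrt L/(12\cdot6^{d/2})$.
\end{proposition}

\begin{proof}
Let $I=I_0$ be as in Lemma~\ref{lem:L} and $k=|I|$. Fixing the coordinates outside $I$ to be $1$, it suffices to treat the box $\Omega_I=\prod_{i\in I}[N_i]\subset\mathbb Z^k$, in which $N_i\ge L$ for all $i$ and $\prod_IN_i=L^{k+1}$. Put $B_i=\lfloor N_i/L\rfloor\ge1$, $\ell=\lfloor L/6\rfloor+1$, and let $B$ be the set of $b\ne0$ with $|b_i|\le B_i$ for all $i\in I$. Then $|B|\le\prod_I3B_i\le3^k\prod_I(N_i/L)=3^kL$.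

The set $\prod_I\{0,\dots,B_i\}$ has more than $\prod_I(N_i/L)=L$ elements and at least two. Given $\theta$, two of them have $\|b'\cdot\theta-b''\cdot\theta\|<1/L$, and $b=b'-b''\in B$. Since $\ell-1\le L/6$, condition (i) holds. If $z+jb\in\Omega_I$ for some $0\le j<\ell$, then $z_i$ lies in an interval of $N_i+(\ell-1)|b_i|\le2N_i$ integers, so (ii) holds with $W=2^k$. Lemma~\ref{lem:fourier} and $\ell>L/6$ give the bound $(L/6)/(2\sqrt{6^kL})=\sqrt L/(12\cdot6^{k/2})$.
\end{proof}

\section{Reduction of the upper bound to counting differences}\label{sec:reduction}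

Let $K\subseteq\mathbb R^d$ be convex with $\Omega=K\cap\mathbb Z^d$ finite and nonempty, and $n=|\Omega|$. A progression read backward has difference $-b$, so we let $\mathcal B$ be the set of nonzero $b\in\mathbb Z^d$ whose first nonzero coordinate is positive. For an integer $s\ge2$ let $\beta_s$ be the number of $b\in\mathcal B$ such that $\Omega$ contains an $s$-term progression with difference $b$. All upper bounds of this paper come from the next statement, whose constant does not depend on the dimension except through $A$.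

\begin{proposition}\label{prop:main}
Let $A\ge1$ be an integer and $L\ge1$ a real number such that, for all integers $s\ge2$,
\begin{itemize}
\item[(H1)] $n\le AL^A$;
\item[(H2)] $\beta_s\le AL(L/s)^A$ if $\sqrt L\le s<L$;
\item[(H3)] $\beta_s\le AL^2/s$ if $s\ge L$.
\end{itemize}
Then for each $x^0\in[-1,1]^\Omega$ there is $\chi\in\{\pm1\}^\Omega$, with $\chi_i=x^0_i$ whenever $x^0_i=\pm1$, such that $|\chi(P)-x^0(P)|\le C(A)\sqrt L$ for every arithmetic progression $P\subseteq\Omega$.
\end{proposition}

For $\Omega=[N]$ and $L=\sqrt N$ we have $\beta_s\le(N-1)/(s-1)\le2L^2/s$ for all $s\ge2$, so (H1)--(H3) hold with $A=2$. In general the hypotheses say that there are $O(L)$ differences at length $L$, that the count grows at most polynomially in $L/s$ for shorter lengths, and that it decays like $1/s$ for longer ones. The proof occupies Sections~\ref{sec:local} and~\ref{sec:iter}.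

\begin{proof}[Proof of Theorems~\ref{thm:box} and~\ref{thm:lin}]
Let $\Omega$ be the box, $N_1\ge\dots\ge N_d$, and $s\ge2$. A difference $b$ counted in $\beta_s$ has $(s-1)|b_j|\le N_j-1$ for all $j$. Some $b_j$ is nonzero, so $\beta_s=0$ for $s>N_1$. Also $|b_j|\le2N_j/s$ because $s-1\ge s/2$, whence $\beta_s\le\prod_j(1+4N_j/s)\le5^dD_0(s)$. By Lemma~\ref{lem:L}(a)--(c), hypotheses (H1)--(H3) hold with $A=5^d\ge d+1$. Proposition~\ref{prop:main} gives the first statement of Theorem~\ref{thm:lin} and so the upper bound for the linear discrepancy; the case $x^0=0$ is the upper bound in Theorem~\ref{thm:box}. Given $X\subseteq\Omega$, take $x^0=0$ on $X$ and $x^0=1$ off $X$. Then $\chi=x^0$ off $X$, so $\chi(P)-x^0(P)=\chi(P\cap X)$, which bounds the hereditary discrepancy. All lower bounds follow from Proposition~\ref{prop:lower}.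
\end{proof}

\section{A partial coloring with control at every point}\label{sec:local}

In this section $\Omega$ is any finite set. A point $x\in[-1,1]^\Omega$ has room $a_i=1-|x_i|$ in coordinate $i$, and a step replaces $x_i$ by $x_i+a_iw_i$ with $w\in[-1,1]^\Omega$. We want a random $w$ with three properties. It respects a budget $\Delta_S$ on each set $S$ of a given family, with certainty. Each coordinate $w_i$ equals $\pm1$ with probability close to $1$, under a condition that involves only the sets containing $i$. And it is a Lipschitz function of a Gaussian vector, so that weighted averages over coordinates concentrate.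

Fix $a\in[0,1]^\Omega$, a finite family $\mathcal S$ of subsets of $\Omega$, and numbers $\Delta_S>0$. Let $a^S\in\mathbb R^\Omega$ be the vector with entries $a_i$ for $i\in S$ and $0$ otherwise. Sets with $a^S=0$ impose no condition and are discarded. Put $\sigma=10$, $C_0=1600\cdot81$, and
\begin{equation}\label{eq:eps}
\varepsilon_i=\sum_{S\ni i}\frac{C_0}{\Delta_S^2}\exp\Big(-\frac{\Delta_S^2}{1600\,|a^S|^2}\Big).
\end{equation}
A set contributes little to $\varepsilon_i$ if its budget is large, and very little if the budget is large compared with $|a^S|$, the standard deviation of $\langle a^S,w\rangle$ for independent random signs $w_i$. Below $g$ is a standard Gaussian vector in $\mathbb R^\Omega$.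

\begin{lemma}\label{lem:local}
There is an odd, $1$-Lipschitz map $w:\mathbb R^\Omega\to[-1,1]^\Omega$ with $|\langle a^S,w(y)\rangle|<\Delta_S$ for all $S\in\mathcal S$ and all $y$, such that $\mathbb P(|w_i(\sigma g)|<1)\le0.1+\varepsilon_i$ for every $i\in\Omega$.
\end{lemma}

We use three standard facts.
\begin{itemize}
\item[(F1)] (Rademacher's theorem.) A locally Lipschitz map between Euclidean spaces is differentiable almost everywhere. A locally Lipschitz function $F$ with $|\nabla F|\le\Lambda$ almost everywhere is $\Lambda$-Lipschitz: integrate along almost every line in a given direction and use continuity.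
\item[(F2)] (Gaussian integration by parts.) $\mathbb E[g_iF(g)]=\mathbb E[\partial_iF(g)]$ for Lipschitz $F$.
\item[(F3)] (Gaussian concentration; Tsirelson--Ibragimov--Sudakov.) If $F$ is $\Lambda$-Lipschitz, then $\mathbb P(F(g)-\mathbb EF(g)\ge\lambda)\le e^{-\lambda^2/2\Lambda^2}$ for $\lambda\ge0$. If $F$ is also odd, then $\mathbb EF(g)=0$ and $\mathbb P(|F(g)|\ge\lambda)\le2e^{-\lambda^2/2\Lambda^2}$.
\end{itemize}

\subsection*{The map $w$}
Without constraints one would truncate each coordinate of $\sigma g$ to $[-1,1]$, that is, take the nearest point of the cube. We enforce the constraints by adding a smooth barrier to the squared distance, because then the Jacobian of $w$ has an explicit form. Let $h(\rho)=0$ for $0\le\rho\le\frac12$ and $h(\rho)=(1-\rho)^{-2}-4$ for $\frac12\le\rho<1$; this is continuous and nonnegative. Let $\psi_S$ be the even function on $(-\Delta_S,\Delta_S)$ with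
\[
\psi_S(0)=\psi_S'(0)=0,\qquad\psi_S''(u)=\frac{1600}{\Delta_S^2}\,h\Big(\frac{|u|}{\Delta_S}\Big).
\]
It is convex and $C^2$, and it vanishes while at most half of the budget is used. For $u=\rho\Delta_S$ with $\rho\ge\frac12$ we have $\psi_S'(u)=\frac{1600}{\Delta_S}((1-\rho)^{-1}-4\rho)$, which is not integrable at $\rho=1$, so $\psi_S\to\infty$ at $\pm\Delta_S$. Let $\mathcal O$ be the open convex set of all $w$ with $|\langle a^S,w\rangle|<\Delta_S$ for every $S$, let $\Psi(w)=\sum_S\psi_S(\langle a^S,w\rangle)$ on $\mathcal O$ and $\Psi=+\infty$ elsewhere, and define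
\[
w(y)=\text{the minimizer of }\tfrac12|w-y|^2+\Psi(w)\text{ over }w\in[-1,1]^\Omega .
\]
This is the proximal map of $\Psi$ restricted to the cube. The minimizer exists because the function is lower semicontinuous on the compact cube and finite at $0$; it is unique by strict convexity; it lies in $\mathcal O$, so all budgets are respected. Since $\Psi$ and the cube are symmetric, uniqueness gives $w(-y)=-w(y)$. To see that $w$ is $1$-Lipschitz, let $w=w(y)$ and $w'=w(y')$. The segment from $w$ to $w'$ is feasible, so minimality gives $\langle w-y+\nabla\Psi(w),w'-w\rangle\ge0$ and $\langle w'-y'+\nabla\Psi(w'),w-w'\rangle\ge0$. Adding these and using $\langle\nabla\Psi(w)-\nabla\Psi(w'),w-w'\rangle\ge0$, which holds by convexity, we get $|w-w'|^2\le\langle y-y',w-w'\rangle\le|y-y'||w-w'|$.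

\begin{example}[one point, one set]\label{ex:one}
Let $\Omega=S=\{1\}$, $a_1=1$, $\psi=\psi_S$, $\Delta=\Delta_S$, and let $y$ be a point where $w$ is differentiable. If $|w(y)|=1$, then $w$ has an extremum at $y$ and $w'(y)=0$. If $|w(y)|<1$, then $w+\psi'(w)=y$ near $y$, so $w'(y)=1/(1+c)$ with $c=\psi''(w(y))$. In both cases $1_{\{|w|<1\}}\le w'+\psi''(w)$. By (F2), $\sigma\,\mathbb Ew'(\sigma g)=\mathbb E[g\,w(\sigma g)]\le\mathbb E|g|\le1$, and therefore
\[
\mathbb P(|w(\sigma g)|<1)\le\frac1\sigma+\mathbb E\,\psi''(w(\sigma g)).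
\]
If $\Delta\ge2$ the barrier vanishes on $[-1,1]$, $w$ is truncation, and the bound is $0.1$. If $\Delta\le1$ then $w$ never reaches $\pm1$, so a term like $\varepsilon_i$ cannot be avoided. To bound $\mathbb E\psi''$ although $\psi''$ is unbounded, note that the barrier slows $w$ down exactly where $\psi''$ is large: for $\varphi(u)=\int_0^u\sqrt{\psi''}$ the derivative of $\varphi(w(y))$ is $0$ or $\sqrt c/(1+c)\le1$. So $\varphi(w(\sigma g))$ has Gaussian tails, while $\varphi$ grows like the logarithm of $\psi''$. The general proof is this computation with matrices.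
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:local}]
It remains to prove the probability bound. Write $U_S(y)=\langle a^S,w(y)\rangle$.

\emph{Step 1: the Jacobian.} By (F1), $w$ is differentiable at almost every $y$. Fix such a $y$ and put $F=\{i:|w_i(y)|<1\}$, $J_{jl}=\partial w_j/\partial y_l$, and
\[
H=\nabla^2\Psi(w(y))=\sum_S\psi_S''(U_S)\,a^S(a^S)^T\succeq0 .
\]
If $j\notin F$, then $w_j$ attains an extreme value $\pm1$ at $y$, so $J_{jl}=0$ for all $l$. If $i\in F$, then $|w_i|<1$ in a neighborhood of $y$, and there minimality in the $i$th coordinate gives $y_i=w_i+\partial_i\Psi(w)$. As $\Psi$ is $C^2$ on $\mathcal O$, the chain rule yields $\delta_{il}=J_{il}+\sum_{j\in F}H_{ij}J_{jl}$ for all $l$. Hence, with $Q=I+H_{FF}$, the $F\times F$ block of $J$ is $Q^{-1}$ and all other entries of $J$ vanish. We draw two consequences.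

First, for $i\in F$ the Cauchy--Schwarz inequality gives $1=\langle Q^{1/2}e_i,Q^{-1/2}e_i\rangle^2\le Q_{ii}(Q^{-1})_{ii}$, so $J_{ii}\ge1/(1+H_{ii})\ge1-H_{ii}$. For $i\notin F$ we have $J_{ii}=0$. Thus
\begin{equation}\label{eq:Jii}
1_{\{|w_i|<1\}}\le J_{ii}+H_{ii}\quad\text{for all }i,\qquad H_{ii}=\sum_{S\ni i}a_i^2\,\psi_S''(U_S).
\end{equation}
Only the sets containing $i$ enter $H_{ii}$; this is the source of locality.

Second, fix $S$, let $c=\psi_S''(U_S)$ and let $v$ be the restriction of $a^S$ to $F$. Then $|\nabla U_S|=|J^Ta^S|=|Q^{-1}v|$. The eigenvalues of $Q$ are at least $1$, so $Q^{-2}\preceq Q^{-1}$; and $Q\succeq I+cvv^T$, so $Q^{-1}\preceq(I+cvv^T)^{-1}$, inversion being order reversing on positive definite matrices. Since $(I+cvv^T)^{-1}v=v/(1+c|v|^2)$,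
\begin{equation}\label{eq:grad}
\psi_S''(U_S)\,|\nabla U_S|^2\le c\,v^T(I+cvv^T)^{-1}v=\frac{c|v|^2}{1+c|v|^2}\le1 .
\end{equation}

\emph{Step 2: $U_S$ rarely approaches the barrier.} Let $\varphi_S(u)=\int_0^u\sqrt{\psi_S''}$, an odd $C^1$ function on $(-\Delta_S,\Delta_S)$. On a compact set of $y$ the values $U_S(y)$ stay in a compact subinterval, so $\varphi_S(U_S(y))$ is locally Lipschitz, and by \eqref{eq:grad} and (F1) it is $1$-Lipschitz. It is odd. From now on $y=\sigma g$. By (F3), $\mathbb P(|\varphi_S(U_S)|\ge\lambda)\le2e^{-\lambda^2/200}$. Let $\rho=|U_S|/\Delta_S$ and $Y=\frac1{4(1-\rho)}$. For $t\in[\frac34,1)$ we have $4\le\frac14(1-t)^{-2}$, so $h(t)\ge\frac34(1-t)^{-2}$. Hence, when $Y\ge1$, that is, $\rho\ge\frac34$,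
\[
|\varphi_S(U_S)|=40\int_0^\rho\sqrt{h(t)}\,dt\ \ge\ 20\sqrt3\int_{3/4}^\rho\frac{dt}{1-t}=20\sqrt3\,\log Y .
\]
Therefore $\mathbb P(Y\ge\tau)\le2e^{-6\log^2\tau}$ for $\tau\ge1$. Substituting $\tau=e^t$ and using $4t-6t^2=\frac23-6(t-\frac13)^2$,
\[
\mathbb EY^4\le1+\int_1^\infty4\tau^3\,\mathbb P(Y\ge\tau)\,d\tau\le1+8\int_0^\infty e^{4t-6t^2}dt\le1+8e^{2/3}\sqrt{\pi/6}<12.3,
\]
so $\mathbb E(1-\rho)^{-4}=256\,\mathbb EY^4<57^2$. The factor $1600=(4\sigma)^2$ in $\psi_S''$ was chosen to make this moment small.

\emph{Step 3: the barrier is rarely active.} The function $g\mapsto U_S(\sigma g)$ is odd and $\sigma|a^S|$-Lipschitz, so (F3) gives $\mathbb P(\rho\ge\frac12)\le2e^{-\Delta_S^2/800|a^S|^2}$. Since $h(\rho)\le(1-\rho)^{-2}1_{\{\rho\ge1/2\}}$, the Cauchy--Schwarz inequality and $57\sqrt2<81$ give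
\[
\mathbb E\,\psi_S''(U_S)\le\frac{1600}{\Delta_S^2}\cdot57\cdot\sqrt2\,e^{-\Delta_S^2/1600|a^S|^2}\le\frac{C_0}{\Delta_S^2}\,e^{-\Delta_S^2/1600|a^S|^2}.
\]
As $a_i\le1$, we get $\mathbb EH_{ii}\le\varepsilon_i$.

\emph{Step 4: conclusion.} By (F2) for $g\mapsto w_i(\sigma g)$ we have $\sigma\,\mathbb EJ_{ii}=\mathbb E[g_iw_i(\sigma g)]\le\mathbb E|g_i|\le1$. Taking expectations in \eqref{eq:Jii} gives $\mathbb P(|w_i|<1)\le\frac1\sigma+\varepsilon_i$.
\end{proof}

\subsection*{One step and its potential}
We need a measure of progress. The room $a_i$ itself does not serve. If $|x_i|\ge\frac12$, the step does not change the sign of $x_i$, the new room is $a_i(1-w_i\operatorname{sgn}x_i)$, and its mean is $a_i$ because $w_i$ is symmetric: typically the room either vanishes or doubles. A concave function of the room does decrease, and we use $p_i=\sqrt{a_i}$, for which these two outcomes average to $p_i/\sqrt2$.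

\begin{lemma}\label{lem:step}
Let $x\in[-1,1]^\Omega$, $a_i=1-|x_i|$, $p_i=\sqrt{a_i}$, and suppose that $\varepsilon_i\le0.1$ for all $i$. Put $w=w(\sigma g)$, $x_i'=x_i+a_iw_i\in[-1,1]$ and $p_i'=\sqrt{1-|x_i'|}$. For every $r\in[0,\infty)^\Omega$ there is a random variable $Q_r\ge\sum_jr_jp_j'$ with
\[
\mathbb EQ_r\le0.81\sum_jr_jp_j,\qquad\mathbb P\big(Q_r>\mathbb EQ_r+50\lambda|r|\big)\le e^{-\lambda^2/2}\quad(\lambda\ge0).
\]
\end{lemma}

\begin{proof}
Let $e_i=\operatorname{sgn}x_i$, with $\operatorname{sgn}0=1$. From $|x_i'|\ge e_ix_i'=|x_i|+a_ie_iw_i$ we get $1-|x_i'|\le a_i(1-e_iw_i)$. The function $\sqrt{1-t}$ is not Lipschitz at $t=1$, so we replace it by $q(t)=\sqrt{1.01-t}$, which is larger, concave, and has $|q'|\le5$ on $[-1,1]$. Then $p_i'\le p_i\,q(e_iw_i)$, and we put $Q_r=\sum_jr_jp_j\,q(e_jw_j)$.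

Since $w(\cdot)$ is odd, $w_i$ and $-w_i$ have the same law, so $\mathbb Eq(e_iw_i)=\mathbb E\,\frac12(q(w_i)+q(-w_i))$. The average $\frac12(q(w_i)+q(-w_i))$ equals $\frac12(0.1+\sqrt{2.01})<0.759$ when $|w_i|=1$, and it is at most $q(0)<1.005$ always, by concavity. Lemma~\ref{lem:local} gives $\mathbb P(|w_i|<1)\le0.2$, so $\mathbb Eq(e_iw_i)\le0.759+0.2\cdot0.246<0.81$. Finally, if $w,\tilde w$ correspond to $g,\tilde g$, then $Q_r$ changes by at most $5\sum_jr_j|w_j-\tilde w_j|\le5|r|\,\sigma|g-\tilde g|$. So $Q_r$ is $50|r|$-Lipschitz in $g$ (and zero if $r=0$), and (F3) applies.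
\end{proof}

The mean of $Q_r$ is on the scale of $\sum_jr_j$ and its fluctuations are on the scale of $|r|$. The lemma is therefore useful for weights $r$ that are spread over many points.

\section{Proof of Proposition~\ref{prop:main}}\label{sec:iter}

Let $L_0=L_0(A)\ge25^{10}$ be the constant from Lemma~\ref{lem:spread} below. If $L<L_0$, round each $x^0_i$ to a nearest sign; every sum changes by at most $n\le AL_0^A\le AL_0^A\sqrt L$ by (H1). So assume $L\ge L_0$. Points of $\Omega$ are now denoted by $u,v$, and \emph{dyadic} means of the form $2^j$ with an integer $j\ge0$.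

\subsection*{Blocks}
A point lies in many progressions with the same difference and length, so we pass to a subfamily in which it lies in at most one. Let $b\in\mathcal B$. By convexity of $K$, each nonempty set $\Omega\cap(c+\mathbb Zb)$ is a run $\{c_0,c_0+b,\dots,c_0+(\nu-1)b\}$. For dyadic $s$, the \emph{$b$-blocks of size $s$} in this run are the sets $\{c_0+kb:ts\le k<(t+1)s\}$ with $t\ge0$ an integer and $(t+1)s\le\nu$. For $s\ge2$ let $\mathcal S_s$ be the family of all blocks of size $s$, over all $b\in\mathcal B$.

\begin{lemma}\label{lem:blocks}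
Every progression $P\subseteq\Omega$ with at least two elements is a disjoint union of blocks, at most two of each size. For each $b$ and $s$ a point lies in at most one $b$-block of size $s$; so for $s\ge2$ it lies in at most $\beta_s$ members of $\mathcal S_s$.
\end{lemma}

\begin{proof}
After reversal $P$ has difference $b\in\mathcal B$ and corresponds to an interval $T\subseteq\{0,\dots,\nu-1\}$ of indices in its run. Two intervals of the form $[ts,(t+1)s)$ with $s$ dyadic are nested or disjoint, so the maximal ones contained in $T$ partition $T$. If three of them had the same size $s$, the middle one and both of its neighbors of size $s$ would lie in $T$; one of these neighbors forms with it an interval of the same form of size $2s$, contradicting maximality. The second statement holds because the runs for $b$ are disjoint, and only the $\beta_s$ differences admitting an $s$-term progression have blocks of size $s$.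
\end{proof}

Blocks of size less than $\sqrt L$ need no control, since their sizes add up to $O(\sqrt L)$. Let $\Sigma$ be the set of dyadic $s\ge\sqrt L$ with $\beta_s\ge1$; other dyadic $s\ge\sqrt L$ have no blocks. For $s\in\Sigma$ put
\[
E_s=\begin{cases}AL(L/s)^A,&s<L,\\ AL^2/s,&s\ge L,\end{cases}\qquad R_s=sE_s .
\]
By (H2) and (H3), $1\le\beta_s\le E_s$. Hence each point lies in at most $E_s$ members of $\mathcal S_s$, and $R_s\ge s\ge\sqrt L$. Also $s\le n$, so $|\Sigma|\le1+\log_2n\le2n$.

\subsection*{Budgets}
Let $\omega_s=\min(s/L,L/s)^{1/4}$. The sums of $\omega_s$ over dyadic $s\ge L$ and over dyadic $s<L$ are each at most $1/(1-2^{-1/4})<7$, so $\sum_s\omega_s<14$. Consider the first step from $x^0=0$, where $|a^S|^2=s$ for $S\in\mathcal S_s$, and give such blocks the budget $\Delta_s=\Gamma\sqrt L\,\omega_s$ with a large constant $\Gamma$. By Lemma~\ref{lem:blocks} the step then costs $O(\Gamma\sqrt L)$ on every progression. The contribution of $\mathcal S_s$ to $\varepsilon_u$ is at most $C_0(E_s/\Delta_s^2)e^{-\Delta_s^2/1600s}$. For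 $s\ge L$ the blocks are few, and already $E_s/\Delta_s^2=A\Gamma^{-2}(L/s)^{1/2}$ is small and summable. For $s<L$ the blocks are many, but the budget exceeds the standard deviation, $\Delta_s^2/s=\Gamma^2(L/s)^{1/2}$, and the exponential beats the polynomial growth allowed by (H2). At $s=L$ both $E_s/\Delta_s^2$ and $\Delta_s^2/s$ are constants, so this computation leaves no room to lower the budgets by more than a constant factor.

To lower them in later steps we need the potential to be small on the blocks through each point. For $u\in\Omega$, $s\in\Sigma$ and $p\in[0,1]^\Omega$ let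
\[
Z_{u,s}(p)=\sum_{S\in\mathcal S_s,\ S\ni u}p(S)=\sum_vr^{u,s}_v\,p_v,\qquad r^{u,s}_v=|\{S\in\mathcal S_s:u,v\in S\}| .
\]
Always $Z_{u,s}(p)\le\sum_vr_v^{u,s}\le sE_s=R_s$. If $Z_{u,s}(p)\le\delta R_s$, then all but a few blocks through $u$ have small potential and hence small standard deviation. Either gain, few blocks or small deviation, pays for a budget smaller by a power of $\delta$.

\begin{lemma}\label{lem:budget}
Let $\alpha=1/(8A+20)$. There is $\Gamma=\Gamma(A)\ge1$ with the following property. Let $p\in[0,1]^\Omega$, $a_v=p_v^2$, $0<\delta\le1$, and suppose that $Z_{u,s}(p)\le\delta R_s$ for all $u\in\Omega$, $s\in\Sigma$. For $\mathcal S=\bigcup_{s\in\Sigma}\mathcal S_s$ with budgets $\Delta_S=\Delta_s=\Gamma\sqrt L\,\delta^\alpha\omega_s$ for $S\in\mathcal S_s$, the numbers \eqref{eq:eps} satisfy $\varepsilon_u\le0.1$ for all $u$.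
\end{lemma}

\begin{proof}
Fix $u$ and $s$. For $S\in\mathcal S_s$ we have $|a^S|^2=\sum_{v\in S}p_v^4\le p(S)\le s$. Call $S$ \emph{heavy} if $p(S)>\delta^{1/2}s$ and \emph{light} otherwise. Since $Z_{u,s}(p)\le\delta sE_s$, at most $\delta^{1/2}E_s$ heavy blocks contain $u$. At most $E_s$ light blocks contain $u$, and they have $|a^S|^2\le\delta^{1/2}s$. So $\mathcal S_s$ contributes to $\varepsilon_u$ at most
\[
C_0\frac{E_s}{\Delta_s^2}\big(\delta^{1/2}e^{-y_1}+e^{-y_2}\big),\qquad y_1=\frac{\Delta_s^2}{1600s},\quad y_2=\delta^{-1/2}y_1 .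
\]
Let $m=2A+2$ and $C_1=2C_0A\,m!\,1600^m$. We show that this is at most $C_1\Gamma^{-2}\omega_s$ for every $\Gamma\ge1$. In each of the four terms the point is that the exponent of $\delta$ is nonnegative.

\emph{Case $s\ge L$.} Here $E_s/\Delta_s^2=A\Gamma^{-2}\delta^{-2\alpha}(L/s)^{1/2}$ and $y_1=\Gamma^2\delta^{2\alpha}(L/s)^{3/2}/1600$. For the heavy term use $e^{-y_1}\le1$; it is at most $C_0A\Gamma^{-2}\delta^{1/2-2\alpha}(L/s)^{1/2}\le C_0A\Gamma^{-2}\omega_s$. For the light term use $e^{-y}\le y^{-1/6}$, valid for $y>0$ because $y^{1/6}\le\max(1,y)\le e^y$, and $1600^{1/6}<4$. This gives $e^{-y_2}\le4\Gamma^{-1/3}\delta^{1/12-\alpha/3}(L/s)^{-1/4}$, so the term is at most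
\[
4C_0A\Gamma^{-7/3}\delta^{\frac1{12}-\frac{7\alpha}3}(L/s)^{1/4}\le4C_0A\Gamma^{-2}\omega_s,
\]
since $\alpha\le\frac1{28}$. The total is at most $5C_0A\Gamma^{-2}\omega_s\le C_1\Gamma^{-2}\omega_s$.

\emph{Case $s<L$.} Here $E_s/\Delta_s^2=A\Gamma^{-2}\delta^{-2\alpha}(L/s)^{A+1/2}$ and $y_1=\Gamma^2\delta^{2\alpha}(L/s)^{1/2}/1600$. Use $e^{-y}\le m!\,y^{-m}$. Since $y_1^{-m}=1600^m\Gamma^{-2m}\delta^{-2\alpha m}(L/s)^{-A-1}$ and $y_2^{-m}=\delta^{m/2}y_1^{-m}$, the heavy and the light term are at most
\[
\tfrac12C_1\Gamma^{-2-2m}\delta^{\frac12-2\alpha(m+1)}(s/L)^{1/2}\quad\text{and}\quad\tfrac12C_1\Gamma^{-2-2m}\delta^{\frac m2-2\alpha(m+1)}(s/L)^{1/2}.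
\]
As $2\alpha(m+1)=\frac{4A+6}{8A+20}<\frac12$, both exponents of $\delta$ are positive, and $(s/L)^{1/2}\le\omega_s$.

Summing over $s$ gives $\varepsilon_u\le14C_1\Gamma^{-2}$, and we take $\Gamma=\sqrt{140\,C_1}$.
\end{proof}

\subsection*{The weights are spread out}
To keep all $Z_{u,s}$ decreasing we apply Lemma~\ref{lem:step} to the weights $r^{u,s}$ and take a union bound over at most $2n^2$ pairs $(u,s)$. This requires $|r^{u,s}|$ to be much smaller than $R_s$, which holds because two distinct points lie in few common blocks. We use the divisor bound: for every $\eta>0$ the number $\tau(\mu)$ of positive divisors of $\mu$ is at most $C_\eta\mu^\eta$.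

\begin{lemma}\label{lem:spread}
Let $\lambda=\sqrt{2\log(40n^2)}$. There is $L_0=L_0(A)\ge25^{10}$ such that for $L\ge L_0$,
\[
50\lambda\,|r^{u,s}|\le L^{-1/5}R_s\qquad\text{for all }u\in\Omega,\ s\in\Sigma .
\]
\end{lemma}

\begin{proof}
Write $r=r^{u,s}$. We have $r_u\le E_s=R_s/s$. Let $v\ne u$ and let $\mu$ be the greatest common divisor of the coordinates of $v-u$. A $b$-block containing $u$ and $v$ gives $v-u=kb$ with an integer $k\ne0$, and $|k|$ divides $\mu$. The value of $|k|$ determines $b$, because exactly one of $\pm(v-u)/|k|$ lies in $\mathcal B$, and $b$ determines the block by Lemma~\ref{lem:blocks}. So $r_v\le\tau(\mu)$. The $\mu+1$ lattice points $u+\frac j\mu(v-u)$, $0\le j\le\mu$, lie in $\Omega$ by convexity, so $\mu\le n$. The divisor bound with $\eta=1/(50A)$ and (H1) give $r_v\le C_2L^{1/50}$ with $C_2=C_2(A)$. Therefore $|r|^2\le r_u^2+C_2L^{1/50}\sum_vr_v\le R_s^2/s^2+C_2L^{1/50}R_s$, and, as $R_s\ge s\ge\sqrt L$,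
\[
\frac{|r|}{R_s}\le\frac1s+\frac{C_2^{1/2}L^{1/100}}{R_s^{1/2}}\le L^{-1/2}+C_2^{1/2}L^{-6/25}.
\]
By (H1), $\lambda^2\le2\log(40A^2)+4A\log L$. Since $\frac6{25}>\frac15$, the claim holds for large $L$.
\end{proof}

The restriction to $s\ge\sqrt L$ is used here: the weight $r_u$ alone may be a $1/s$ fraction of $R_s$.

\subsection*{Iteration}
The error $L^{-1/5}R_s$ in Lemma~\ref{lem:spread} does not shrink with time, so the local averages can be driven down geometrically only to a floor. We put
\[
\delta_t=\max(0.85^t,L^{-1/10}),\qquad\Delta_s(t)=\Gamma\sqrt L\,\delta_t^\alpha\,\omega_s\qquad(t=0,1,2,\dots).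
\]
The floor is harmless, because a power of $L$ outweighs the $O_A(\log L)$ steps spent on it.

\begin{lemma}\label{lem:iter}
There are $x^{(0)}=x^0,x^{(1)},x^{(2)},\dots\in[-1,1]^\Omega$ such that, with $p^{(t)}_v=(1-|x^{(t)}_v|)^{1/2}$, for all $t\ge0$:
\begin{itemize}
\item[(1)] $|x^{(t+1)}(S)-x^{(t)}(S)|\le\Delta_s(t)$ for $S\in\mathcal S_s$, $s\in\Sigma$;
\item[(2)] $Z_{u,s}(p^{(t)})\le\delta_tR_s$ for $u\in\Omega$, $s\in\Sigma$;
\item[(3)] $p^{(t+1)}(\Omega)\le0.9\,p^{(t)}(\Omega)$;
\item[(4)] $x^{(t+1)}_v=x^{(t)}_v$ whenever $x_v^{(t)}=\pm1$.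
\end{itemize}
\end{lemma}

\begin{proof}
Property (2) holds for $t=0$ because $\delta_0=1$. Let $x=x^{(t)}$ satisfy (2), and write $p=p^{(t)}$, $a_v=p_v^2$, $\delta=\delta_t$. Take the map $w$ of Lemma~\ref{lem:local} for the family $\bigcup_{s\in\Sigma}\mathcal S_s$ with budgets $\Delta_s(t)$. By Lemma~\ref{lem:budget}, $\varepsilon_u\le0.1$ for all $u$, so Lemma~\ref{lem:step} applies; let $x',p'$ be as there. For every outcome, $x'(S)-x(S)=\langle a^S,w\rangle$, so (1) holds for $x^{(t+1)}=x'$ (trivially if $a^S=0$), and (4) holds because $a_v=0$ when $x_v=\pm1$.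

Fix $(u,s)$ and take $r=r^{u,s}$. By Lemmas~\ref{lem:step} and~\ref{lem:spread}, outside an event of probability $e^{-\lambda^2/2}=1/(40n^2)$,
\[
Z_{u,s}(p')\le0.81\,\delta R_s+L^{-1/5}R_s\le(0.81+L^{-1/10})\,\delta R_s\le0.85\,\delta R_s\le\delta_{t+1}R_s .
\]
Here we used $L^{-1/10}\le\delta$, then $L^{-1/10}\le0.04$, and $\delta_{t+1}\ge0.85\,\delta_t$. With at most $2n^2$ pairs, (2) fails at time $t+1$ with probability at most $0.05$. Lemma~\ref{lem:step} with $r\equiv1$ and Markov's inequality show that (3) fails with probability at most $0.81/0.9=0.9$ (if $p=0$, then $p'=0$). Since $0.05+0.9<1$, some outcome satisfies everything.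
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
Let $T=\lceil10\log n\rceil$. As $0.9^{10}<e^{-1}$, property (3) gives $p^{(T)}(\Omega)\le0.9^Tn\le1$. Let $\chi_v$ be a sign nearest to $x^{(T)}_v$. Then $|\chi_v-x^{(T)}_v|=(p^{(T)}_v)^2\le p_v^{(T)}$, so $|\chi(P)-x^{(T)}(P)|\le1$ for every $P\subseteq\Omega$. By (4), $\chi$ agrees with $x^0$ where $x^0=\pm1$.

Let $P\subseteq\Omega$ be a progression. If $|P|=1$ the error is at most $2$. Otherwise decompose $P$ as in Lemma~\ref{lem:blocks}. A block of size $s$ contributes at most $2s$ to $|x^{(T)}(P)-x^0(P)|$, so the blocks with $s<\sqrt L$ contribute at most $\sum_{s<\sqrt L}4s\le8\sqrt L$, the sum being over dyadic $s$. All other blocks have size in $\Sigma$. By (1) and $\delta_t^\alpha\le0.85^{\alpha t}+L^{-\alpha/10}$, they contribute at most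
\[
2\sum_{s\in\Sigma}\sum_{t<T}\Delta_s(t)\le28\,\Gamma\sqrt L\Big(\frac1{1-0.85^\alpha}+TL^{-\alpha/10}\Big).
\]
By (H1), $T\le1+10\log A+10A\log L$, so $TL^{-\alpha/10}$ is bounded in terms of $A$. Altogether $|\chi(P)-x^0(P)|\le C(A)\sqrt L$.
\end{proof}

\section{Convex bodies}\label{sec:convex}

Let $K,\Omega,M,D$ be as in Theorem~\ref{thm:convex} and $n=|\Omega|$. The set $M=K-K$ is compact, convex and symmetric about $0$, and $D(\ell)=|\frac1\ell M\cap\mathbb Z^d|$ is finite, at least $1$, and nonincreasing in $\ell$. The set of $\ell\ge1$ with $D(\ell)\ge\ell$ contains $1$ and is bounded by $D(1)$. Its supremum $L$ is attained: otherwise take $\ell_j\uparrow L$ in the set; the finite sets $\{b:\ell_jb\in M\}$ decrease, their intersection is $\{b:Lb\in M\}$ because $M$ is closed, so $D(L)=D(\ell_j)\ge\ell_j$ for large $j$ and $D(L)\ge L$. By maximality,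
\begin{equation}\label{eq:D2L}
D(L)\ge L,\qquad D(2L)<2L .
\end{equation}
For a box, the growth of the number of differences was read off from the product formula. For general $K$ two lemmas replace parts (a), (b) and part (c) of Lemma~\ref{lem:L}.

\begin{lemma}\label{lem:cover}
If $V\subset\mathbb R^d$ is compact, convex and symmetric about $0$, and $t\ge1$, then $|tV\cap\mathbb Z^d|\le(2t+1)^d|V\cap\mathbb Z^d|$. In particular $D(\ell/t)\le(2t+1)^dD(\ell)$.
\end{lemma}

\begin{proof}
We may assume $V\ne\{0\}$. Take a maximal set of points $z_1,\dots,z_k\in tV\cap\mathbb Z^d$ with $z_i-z_j\notin V$ for $i\ne j$. The sets $z_i+\frac12V$ are disjoint, since a common point would give $z_i-z_j\in\frac12V-\frac12V=V$, and they lie in $(t+\frac12)V$. Comparing volumes in the linear span of $V$ gives $k\le(2t+1)^d$. By maximality the sets $z_i+V$ cover $tV\cap\mathbb Z^d$, and each contains exactly $|V\cap\mathbb Z^d|$ lattice points.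
\end{proof}

\begin{lemma}\label{lem:decay}
If $\ell\ge4L$ and $D(\ell)\ge2$, then $D(\ell)\le32L^2/\ell$.
\end{lemma}

\begin{proof}
The idea is that dilating $V=\frac1\ell M$ multiplies its lattice points at least along one lattice direction. Take a nonzero lattice point of $V$ and double it as long as it stays in the bounded set $V$; this gives a lattice point $b_0\in V$ with $2b_0\notin V$. Let $m=\lfloor\ell/2L\rfloor\ge\ell/4L$. For $b\in V\cap\mathbb Z^d$ and $0\le k\le m-1$ we have $b+kb_0\in(k+1)V\subseteq mV\subseteq\frac1{2L}M$. If $b+kb_0=b'+k'b_0$, then $(k-k')b_0=b'-b\in2V$, and $|k-k'|\ge4$ would give $2b_0\in\frac4{|k-k'|}V\subseteq V$. So in all representations of a given point the values of $k$ differ by at most $3$, and $k$ determines $b$; each point has at most $4$ representations. Hence $mD(\ell)\le4D(2L)<8L$ by \eqref{eq:D2L}, and $D(\ell)\le8L\cdot4L/\ell$.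
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
\emph{Upper bound.} We verify (H1)--(H3) with $A=16\cdot9^d$, using Lemma~\ref{lem:cover} and \eqref{eq:D2L}. For $z_0\in\Omega$ we have $\Omega-z_0\subseteq M\cap\mathbb Z^d$, so $n\le D(1)\le(4L+1)^dD(2L)\le2\cdot5^dL^{d+1}$, which gives (H1). Let $s\ge2$. A difference $b$ counted in $\beta_s$ is nonzero and has $(s-1)b\in M$, so $\beta_s\le D(s-1)-1\le D(s/2)-1$. If $s<L$, take $t=4L/s$: then $D(s/2)\le(8L/s+1)^dD(2L)\le2\cdot9^dL(L/s)^d$, which gives (H2). If $L\le s<8L$, then $D(s/2)\le D(L/2)\le9^dD(2L)\le2\cdot9^dL\le16\cdot9^dL^2/s$. If $s\ge8L$ and $\beta_s\ge1$, then $D(s/2)\ge2$, and Lemma~\ref{lem:decay} gives $D(s/2)\le64L^2/s$. This proves (H3). Proposition~\ref{prop:main} bounds the linear and the ordinary discrepancy, and the hereditary discrepancy by the choice of $x^0$ made in Section~\ref{sec:reduction}.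

\emph{Lower bound.} It suffices to treat the ordinary discrepancy. If $D(L)=1$, then $L=1$ by \eqref{eq:D2L}, and singletons give discrepancy at least $1=\sqrt L$. Let $D(L)\ge2$. We apply Lemma~\ref{lem:fourier} with $\ell=\lfloor L/6\rfloor+1$ and $B=(\frac2LM\cap\mathbb Z^d)\setminus\{0\}$, for which $|B|\le D(L/2)\le9^dD(2L)\le2\cdot9^dL$. Given $\theta$, among the $D(L)\ge L$ lattice points of $\frac1LM$ there are $b'\ne b''$ with $\|b'\cdot\theta-b''\cdot\theta\|\le1/L$, and $b'-b''\in B$; so (i) holds. If $z+jb\in\Omega$ with $b\in B$ and $0\le j\le L/6$, then $-jb\in\frac{2j}LM\subseteq\frac13M$, so $z\in K+\frac13M$; thus (ii) holds with $W=\gamma$. The discrepancy is therefore at least $(L/6)/(2\sqrt{2\cdot9^d\gamma L})=\sqrt{L/(288\cdot9^d\gamma)}$.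

\emph{Symmetric bodies.} After a lattice translation $K=-K$. Then $M=2K$ and $K+\frac13M=\frac53K$, and Lemma~\ref{lem:cover} gives $|\frac53K\cap\mathbb Z^d|\le(13/3)^d|\Omega|\le5^d|\Omega|$.
\end{proof}

\begin{remark}
The lower bound in Theorem~\ref{thm:convex} fails without a hypothesis tying $\Omega$ to $M$. Let $N\ge1$ and let $K\subset\mathbb R^2$ be the triangle with vertices $(0,0)$ and $(\pm N,\frac12)$. Then $\Omega=\{(0,0)\}$ and the discrepancy is $1$. But $M$ contains $[-2N,2N]\times\{0\}$, so $D(\sqrt N)\ge2\lfloor2\sqrt N\rfloor+1\ge\sqrt N$ and $L\ge\sqrt N$.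
\end{remark}

\begin{thebibliography}{1}
\bibitem{FXZ}
Jacob Fox, Max Wenqiang Xu, Yunkun Zhou,
\emph{Discrepancy of arithmetic progressions in grids},
arXiv:2110.15429 (2021).
\end{thebibliography}
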